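# Shortest projections and infinite families of core points

Throughout, $n\ge 2$, and a permutation group $\Gamma\le S_n$ acts on $\mathbb R^n$ by permuting coordinates, so $\gamma e_i=e_{\gamma(i)}$. We write $[n]=\{1,\dots,n\}$, $\sigma(x)=\sum_i x_i$, $\mathbb 1$ for the all-ones vector, $\chi_B$ for the indicator vector of $B\subseteq[n]$, $\pi_V$ for the orthogonal projection onto a subspace $V$, and
$$L_s=\{z\in\mathbb Z^n:\sigma(z)=s\}$$
for the $s$-th layer of the integer lattice.

## 1. The shortest vector in the projection of the layer $L_1$

Let $\Gamma$ be transitive, and let $W\subseteq \mathbb 1^\perp$ be a $\Gamma$-invariant subspace. We ask that $W$ be *rational*, that is, spanned by vectors of $\mathbb Q^n$. By Gaussian elimination a subspace is rational if and only if it is the solution space of a homogeneous linear system with rational coefficients. Hence intersections and orthogonal complements of rational subspaces are rational. If $W$ is rational with a rational basis, written as the columns of a matrix $R$, then $\pi_W=R(R^{T}R)^{-1}R^{T}$ has rational entries. So there is $N\ge 1$ with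
$$\pi_W(\mathbb Z^n)\subseteq \tfrac1N\mathbb Z^n .$$
In particular every ball contains only finitely many points of $\pi_W(L_1)$, and the set $\pi_W(L_1)$ has an element of minimal norm.

The construction on which everything turns is this: *take a vector $w$ of minimal norm in $\pi_W(L_1)$, and its stabilizer $H=\{\gamma\in\Gamma:\gamma w=w\}$.*

Its use is to trap integral points. It rests on strict convexity of the Euclidean ball.

**Strict convexity (SC).** *If $x=\sum_j\lambda_jx_j$ is a convex combination with all $\|x_j\|\le r$ and $\|x\|\ge r$, then all $x_j$ with $\lambda_j>0$ are equal to $x$.*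

*Proof.* We have $\|x\|\le\sum_j\lambda_j\|x_j\|\le r$, so $\|x\|=r$. Then $r^2=\langle x,x\rangle=\sum_j\lambda_j\langle x,x_j\rangle$, where each $\langle x,x_j\rangle\le r^2$ by Cauchy–Schwarz. So $\langle x,x_j\rangle=r^2$ whenever $\lambda_j>0$, and for such $j$ we get $\|x-x_j\|^2=r^2-2r^2+\|x_j\|^2\le 0$. $\square$

**Lemma 1 (trapping).** *Let $W$, $w$, $H$ be as above, let $z\in L_1$ with $\pi_W(z)=w$, and let $x=\sum_{\gamma}\lambda_\gamma\,\gamma z$ be a convex combination with $x\in\mathbb Z^n$. Then all $\gamma$ with $\lambda_\gamma>0$ lie in one coset $\gamma_0H$. Hence $\gamma_0^{-1}x\in\operatorname{conv}(Hz)$.*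

*Proof.* Permutations preserve $\sigma$, so $\sigma(x)=1$ and $x\in L_1$. Since $W$ and $W^\perp$ are $\Gamma$-invariant, $\pi_W$ commutes with $\Gamma$. So $\pi_W(x)=\sum_\gamma\lambda_\gamma\,\gamma w$. This is an element of $\pi_W(L_1)$, so its norm is at least $\|w\|$; and all $\gamma w$ have norm $\|w\|$. By (SC) all $\gamma w$ with $\lambda_\gamma>0$ coincide. If $\gamma_0$ is one such index, then $\gamma w=\gamma_0w$ means $\gamma\in\gamma_0H$. Writing $\gamma=\gamma_0h$ gives $\gamma_0^{-1}x=\sum_{h\in H}\lambda_{\gamma_0h}\,hz$. $\square$

So an integral point of the big polytope $\operatorname{conv}(\Gamma z)$ lies, up to a group element, in the small polytope $\operatorname{conv}(Hz)$, which sits in the fiber of $\pi_W$ over the single point $w$. (If $w=0$, then $H=\Gamma$ and the lemma says nothing. We shall have to avoid this.)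

**Example (the square).** Let $\Gamma\le S_4$ be the stabilizer of the partition $\{\{1,3\},\{2,4\}\}$. It is dihedral of order $8$, transitive, and generated by $(1\,3)$, $(2\,4)$, $(1\,2)(3\,4)$. Two rational invariant subspaces are
$$P=\mathbb R\,(1,-1,1,-1),\qquad Q=\{(a,b,-a,-b):a,b\in\mathbb R\},\qquad \mathbb 1^\perp=P\oplus Q .$$
For $z\in L_1$ put $p=z_1+z_3$ and $q=z_2+z_4$. Then $p+q=1$, so exactly one of $p,q$ is odd.

* For $W=P$: $\pi_P(z)=\frac{p-q}{4}(1,-1,1,-1)$ with $p-q$ odd. A shortest vector is $w_P=\frac14(1,-1,1,-1)$. Its stabilizer consists of the elements that preserve $\{1,3\}$, so it is $\{\mathrm{id},(1\,3),(2\,4),(1\,3)(2\,4)\}$.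
* For $W=Q$: $\pi_Q(z)=\frac12(z_1-z_3,\,z_2-z_4,\,z_3-z_1,\,z_4-z_2)$. Since $z_1-z_3\equiv p$ and $z_2-z_4\equiv q$ modulo $2$, exactly one of the two differences is odd. A shortest vector is $w_Q=\frac12(1,0,-1,0)$, with stabilizer $\{\mathrm{id},(2\,4)\}$.

## 2. Lattice-free orbit polytopes and $2$-homogeneous groups

**Definition (core point).** For $z\in\mathbb Z^n$ the orbit polytope $\operatorname{conv}(\Gamma z)$ is *lattice-free* if $\operatorname{conv}(\Gamma z)\cap\mathbb Z^n=\Gamma z$. In that case $z$ is called a *core point* of $\Gamma$.

All points of $\Gamma z$ have the same norm, so by (SC) none of them is a convex combination of the others: every orbit point is a vertex of $\operatorname{conv}(\Gamma z)$. So $z\in\mathbb Z^n$ is a core point if and only if every integral point of $\operatorname{conv}(\Gamma z)$ lies in $\Gamma z$. If $z$ is a core point, so is $z+k\mathbb 1$ for $k\in\mathbb Z$, and we count core points up to these translations. Since $\sigma(\mathbb 1)=n\neq0$, two different points of the same layer $L_s$ never differ by a multiple of $\mathbb 1$. Infinitely many core points in $L_1$ are therefore infinitely many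 up to translation.

For example, let $\Gamma=S_n$. If $z_i-z_j\ge2$ for some $i,j$, then $z-e_i+e_j$ is integral, lies on the segment from $z$ to its image under $(i\,j)$, and has smaller norm than $z$. So $z$ is not a core point. A core point therefore has the form $k\mathbb 1+\chi_B$, and there are finitely many up to translation.

**Definition ($2$-homogeneous).** $\Gamma$ is *$2$-homogeneous* if it is transitive on the $2$-element subsets of $[n]$.

For instance $S_n$ is $2$-homogeneous, and so is the cyclic group $C_3\le S_3$. The square group of Section 1 is not: it never moves $\{1,3\}$ to $\{1,2\}$.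

If $\Gamma$ is transitive, its fixed space is $\mathbb R\mathbb 1$, and $\mathbb R^n$ is an orthogonal direct sum of irreducible invariant subspaces, $\mathbb R\mathbb 1$ being one of them. A lemma of Cameron says: *for $n\ge2$, $\Gamma$ acts irreducibly on $\mathbb 1^\perp$ if and only if $\Gamma$ is $2$-homogeneous.* An *irrational invariant subspace* is a $\Gamma$-irreducible invariant subspace of $\mathbb R^n$ that is not rational. For example, let $C_5$ act by cyclic shifts. Then $\mathbb Q^5\cap\mathbb 1^\perp$ is irreducible over $\mathbb Q$, because $1+x+x^2+x^3+x^4$ is irreducible. Over $\mathbb R$, however, $\mathbb 1^\perp$ splits into two planes. A rational one would contradict irreducibility over $\mathbb Q$, so both are irrational.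

Three facts may be used.

* (a) If $\Gamma$ is $2$-homogeneous, it has only finitely many core points up to translation by integer multiples of $\mathbb 1$.
* (b) If $\Gamma$ is transitive and imprimitive, it has infinitely many.
* (c) If $\Gamma$ is transitive and has an irrational invariant subspace, it has infinitely many.

The problem, whose source is Katrin Herr, Thomas Rehn, and Achill Schürmann, "On Lattice-Free Orbit Polytopes", arXiv:1401.3638 (2014), is the conjecture that every transitive group that is not $2$-homogeneous has infinitely many. We prove it.

**Theorem 1.** *Let $\Gamma\le S_n$ ($n\ge2$) be transitive and not $2$-homogeneous. Then $\Gamma$ has infinitely many core points up to translation by $\mathbb Z\mathbb 1$.*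

Together with (a): a transitive group has finitely many core points up to translation by $\mathbb Z\mathbb 1$ if and only if it is $2$-homogeneous.

## 3. The square, and a primitive $3\times3$ grid

For $n=2,3$ every transitive group is $2$-homogeneous, so the first cases have $n=4$. For the square group, Lemma 1 with $W=Q$ settles the matter at once. Take
$$y_k=e_1+k(1,-1,1,-1)=(1+k,\,-k,\,k,\,-k),\qquad k\in\mathbb Z .$$
Then $y_k\in L_1$ and $\pi_Q(y_k)=w_Q$. The stabilizer $H=\{\mathrm{id},(2\,4)\}$ fixes $y_k$, so $\operatorname{conv}(Hy_k)=\{y_k\}$. By Lemma 1 every integral point of $\operatorname{conv}(\Gamma y_k)$ is of the form $\gamma_0y_k$. So every $y_k$ is a core point.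

The square group is imprimitive, so (b) covers it as well. A sensible first plan for Theorem 1 is to combine (b) and (c). What remains is the primitive groups all of whose irreducible invariant subspaces are rational, and there are such groups that are not $2$-homogeneous.

**Example (the grid).** Let $\Gamma$ act on the $9$ cells $(i,j)$ of a $3\times3$ grid, generated by all permutations of rows, all permutations of columns, and the transposition of the grid. The stabilizer of the cell $(1,1)$ has three orbits: $(1,1)$ itself, the $4$ other cells in its row or column, and the $4$ remaining cells. A block containing $(1,1)$ and another cell contains one of the two orbits of size $4$, so it has at least $5$ elements. As its size divides $9$, it is everything. So $\Gamma$ is primitive. It is not $2$-homogeneous, because it preserves the relation "in a common row or column".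

Put $W=\{(\rho_i+\kappa_j)_{ij}:\sum\rho_i=\sum\kappa_j=0\}$, and let $U$ be the space of matrices with all row and column sums $0$. Both are nonzero, rational and invariant, and $\mathbb R^9=\mathbb R\mathbb 1\oplus U\oplus W$ orthogonally. The algebra of linear maps commuting with $\Gamma$ has dimension $3$, the number of orbits of the stabilizer of $(1,1)$. The projections onto $\mathbb R\mathbb 1$, $U$, $W$ are linearly independent elements of it, so they span it. Since the projection onto any invariant subspace lies in this algebra, the only irreducible invariant subspaces are $\mathbb R\mathbb 1,U,W$, and all are rational. Neither (b) nor (c) applies.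

The construction of Section 1 does apply. For $z\in L_1$ let $r_i$ and $c_j$ be the row and column sums. Then
$$\pi_W(z)_{ij}=\tfrac13(r_i-\tfrac13)+\tfrac13(c_j-\tfrac13),\qquad \|\pi_W(z)\|^2=\tfrac13\Bigl(\sum_ir_i^2+\sum_jc_j^2-\tfrac23\Bigr).$$
The $r_i$ are integers with sum $1$, and likewise the $c_j$, so the minimum is attained exactly when $r$ and $c$ are unit vectors. A shortest vector is $w=\pi_W(e_{11})$. Its largest entry is at $(1,1)$ only, so $H$ is the stabilizer of the cell $(1,1)$. The vector
$$u=9\,\pi_U(e_{11})=\begin{pmatrix}4&-2&-2\\-2&1&1\\-2&1&1\end{pmatrix}$$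
is fixed by $H$, as is $e_{11}$, so $\operatorname{conv}(H(e_{11}+ku))=\{e_{11}+ku\}$. By Lemma 1 all $e_{11}+ku$ are core points.

## 4. Lines in a direction $U$, and where they catch extra lattice points

Both examples follow one pattern. Write $\mathbb R^n=\mathbb R\mathbb 1\oplus U\oplus W$ with rational invariant $U,W$, and move a point of $L_1$ over $w$ along an integral vector of $U$. The natural choice is $e_1+kN\pi_U(e_1)$. Does it always work?

It does not. In the square, interchange the roles: $W=P$, $U=Q$. Then $2\pi_Q(e_1)=(1,0,-1,0)$, and the points are $(1+k,0,-k,0)$. For $k\ge1$ the segment from this point to its image $(-k,0,1+k,0)$ under $(1\,3)$ contains $e_1$, which is not in the orbit. These points are not core points.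

In fact no line in direction $Q$ over $w_P$ works. Let $y\in L_1$ with $\pi_P(y)=w_P$, so $y_1+y_3=1$ and $y_2+y_4=0$, and let $0\ne u=(u_1,u_2,-u_1,-u_2)\in\mathbb Z^4$. Put $\alpha=y_1-y_3+2ku_1$, which is odd, and $\beta=y_2-y_4+2ku_2$, which is even. With $H=\{\mathrm{id},(1\,3),(2\,4),(1\,3)(2\,4)\}$,
$$\operatorname{conv}(H(y+ku))=\{(\tfrac12+a,\,b,\,\tfrac12-a,\,-b):|a|\le\tfrac{|\alpha|}2,\ |b|\le\tfrac{|\beta|}2\}.$$
If $u_1\ne0$ and $|k|$ is large, then $|\alpha|\ge3$, and $a=\frac12$, $b=\frac{\beta}2$ gives an integral point of smaller norm than $y+ku$. If $u_1=0$, then $u_2\neq0$, and for large $|k|$ we have $|\beta|\ge2$; here $a=\frac\alpha2$, $b=0$ does the same. In both cases $y+ku$ is not a core point.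

Here is the exact obstruction. Lemma 1 reduces everything to $\operatorname{conv}(H(y+ku))$. If $u$ is fixed by $H$, this is the translate $\operatorname{conv}(Hy)+ku$, whose lattice points do not change with $k$. If not, the fiber polytope changes with $k$, and may catch new lattice points. In the bad example $H$ fixes no nonzero vector of $Q$ at all. So three things are needed: a choice of $W$ that makes $w\neq0$; a good $y$ in the fiber when $\operatorname{Fix}_U(H)\ne0$; and a different argument when $\operatorname{Fix}_U(H)=0$. The last is rescued by the fact that $\operatorname{Fix}_U(H)=0$ is itself very restrictive.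

## 5. Reduction to rational invariant subspaces

**Proposition A.** *Let $\Gamma\le S_n$ be transitive, and suppose $\mathbb 1^\perp$ has a rational $\Gamma$-invariant subspace different from $0$ and $\mathbb 1^\perp$. Then there are $y\in L_1$ and $0\neq u\in\mathbb Z^n\cap\mathbb 1^\perp$ such that $y+ku$ is a core point for every $k\in\mathbb Z$.*

*Proof of Theorem 1 from Proposition A.* If $\mathbb 1^\perp$ has a proper nonzero rational invariant subspace, Proposition A gives infinitely many core points in $L_1$, and these are pairwise inequivalent under translation. Otherwise, since $\Gamma$ is not $2$-homogeneous, Cameron's lemma says that $\mathbb 1^\perp$ is reducible, so it contains an irreducible invariant subspace $0\neq W\subsetneq\mathbb 1^\perp$. This $W$ is not rational, so it is an irrational invariant subspace, and (c) applies. $\square$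

Fact (b) is not used. Section 8 contains a proof for the second alternative that does not use (c) either.

## 6. Core points from block systems

One subcase of Proposition A ends in a block system: a $\Gamma$-invariant partition of $[n]$, whose blocks have a common size $m$ when $\Gamma$ is transitive. In the square, $\{1,3\}$ and $\{2,4\}$ are blocks.

**Lemma 2 (blocks).** *Let $\Gamma$ be transitive with a block system of block size $m$, $1<m<n$, and let $B\ni1$ be a block. Then $e_1+j\chi_B$ is a core point for every $j\in\mathbb Z$.*

*Proof.* Write $B(i)$ for the block of $i$. Since $\gamma(e_1+j\chi_B)=e_{\gamma(1)}+j\chi_{B(\gamma(1))}$ and $\Gamma$ is transitive, the orbit consists of the points $e_i+j\chi_{B(i)}$, $i\in[n]$. Let $x=\sum_i\mu_i(e_i+j\chi_{B(i)})$ be integral, with $\mu_i\ge0$ and $\sum_i\mu_i=1$. Put $\mu(B')=\sum_{l\in B'}\mu_l$. Then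
$$x_i=\mu_i+j\,\mu(B(i)).$$
If $i,i'$ lie in a common block, then $\mu_i-\mu_{i'}=x_i-x_{i'}\in\mathbb Z\cap[-1,1]$.

If one of these differences is nonzero, it is $\pm1$. Then some $\mu_i=1$, all other coefficients vanish, and $x$ is in the orbit.

Otherwise $\mu$ is equal to a constant $c_{B'}$ on each block $B'$. Then $m\sum_{B'}c_{B'}=1$ and $x_i=c_{B(i)}+jm\,c_{B(i)}=c_{B(i)}(1+jm)$. Summing $x_i$ over one representative $i$ of each block gives
$$\frac{1+jm}{m}=\frac1m+j\in\mathbb Z,$$
which is impossible for $m\ge2$. $\square$

## 7. Lines of core points from a rational subspace: proof of Proposition A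

Let $W$ be a rational invariant subspace with $0\ne W\subsetneq\mathbb 1^\perp$, and let $U$ be its orthogonal complement in $\mathbb 1^\perp$. Then $U$ is nonzero, rational and invariant, and $\mathbb R^n=\mathbb R\mathbb 1\oplus U\oplus W$ orthogonally. The names $U$ and $W$ may be exchanged.

**Step 1: making $w$ nonzero.** The purpose is to arrange that no point of $L_1$ projects to $0$ in $W$, which means $L_1\cap(\mathbb R\mathbb 1\oplus U)=\emptyset$. Suppose there were $x\in L_1\cap(\mathbb R\mathbb 1\oplus U)$ and also $x'\in L_1\cap(\mathbb R\mathbb 1\oplus W)$. Since $\sigma(x)=\sigma(x')=1$,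
$$x=\tfrac1n\mathbb 1+a,\qquad x'=\tfrac1n\mathbb 1+b,\qquad a\in U,\ b\in W .$$
The three summands are orthogonal, so $\langle x,x'\rangle=\frac1{n^2}\langle\mathbb 1,\mathbb 1\rangle=\frac1n$. But $x,x'$ are integral vectors, so $\langle x,x'\rangle\in\mathbb Z$, a contradiction as $n\ge2$. So at least one of the two intersections is empty. After possibly exchanging $U$ and $W$ we have $L_1\cap(\mathbb R\mathbb 1\oplus U)=\emptyset$, and then $\pi_W(z)\neq0$ for all $z\in L_1$.

**Step 2: the shortest vector.** The purpose is to fix the data of Section 1 and to split into cases. Let $w$ be of minimal norm in $\pi_W(L_1)$; by Step 1, $w\ne0$. Let $H$ be its stabilizer in $\Gamma$, and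
$$\operatorname{Fix}_U(H)=\{v\in U:hv=v\ \text{for all }h\in H\}.$$
This is rational, being the intersection of $U$ with the solution spaces of the rational systems $hv=v$.

**Step 3 (Case A): $\operatorname{Fix}_U(H)\ne0$.** The purpose is to find a line that moves the fiber polytope rigidly. A nonzero rational subspace contains a nonzero integral vector, so choose $0\neq u\in\operatorname{Fix}_U(H)\cap\mathbb Z^n$. Choose also $z\in L_1$ with $\pi_W(z)=w$. For $h\in H$ we have $\pi_W(hz)=hw=w$, so all points of $\operatorname{conv}(Hz)$ satisfy $\sigma=1$ and have $W$-projection $w$.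

First we choose a good starting point. The set $\operatorname{conv}(Hz)\cap\mathbb Z^n$ is finite, and contains $z$. Let $y$ be a point of minimal norm in it. Then $y\in L_1$ and $\pi_W(y)=w$. The set $\operatorname{conv}(Hz)$ is convex and $H$-invariant, so $\operatorname{conv}(Hy)\subseteq\operatorname{conv}(Hz)$. Hence every integral $x\in\operatorname{conv}(Hy)$ has $\|x\|\ge\|y\|$. Such an $x$ is a convex combination of points $hy$ of norm $\|y\|$, so $x\in Hy$ by (SC). This shows
$$\operatorname{conv}(Hy)\cap\mathbb Z^n=Hy. \tag{1}$$

Now let $k\in\mathbb Z$ and $y_k=y+ku$. Since $u\in U$ is orthogonal to $\mathbb 1$ and to $W$, we have $y_k\in L_1$ and $\pi_W(y_k)=w$. Let $x\in\operatorname{conv}(\Gamma y_k)$ be integral. By Lemma 1 there is $\gamma_0\in\Gamma$ with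
$$\gamma_0^{-1}x\in\operatorname{conv}(Hy_k)=\operatorname{conv}(Hy)+ku,$$
where the equality holds because $u$ is $H$-fixed. So $\gamma_0^{-1}x-ku$ is an integral point of $\operatorname{conv}(Hy)$. By (1) it equals $hy$ for some $h\in H$. Then
$$x=\gamma_0(hy+ku)=\gamma_0h(y+ku)=\gamma_0h\,y_k\in\Gamma y_k .$$
So $y_k$ is a core point for every $k\in\mathbb Z$, and Case A is finished.

**Step 4 (Case B): $\operatorname{Fix}_U(H)=0$.** The purpose is to extract $0/1$-vectors orthogonal to $U$, since these give integrality conditions that do not see motion along $U$. The group $H$ fixes the nonzero vector $w\in\mathbb 1^\perp$, which is not constant. A transitive group fixes only constant vectors, so $H$ is not transitive. Let $O$ be an orbit of $H$ on $[n]$; then $\emptyset\neq O\neq[n]$. The vector $\chi_O$ is $H$-fixed and $\pi_U$ commutes with $H$, so $\pi_U(\chi_O)\in\operatorname{Fix}_U(H)=0$. Therefore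
$$\chi_O\in X:=\mathbb R\mathbb 1\oplus W=U^\perp .$$
Let $\mathcal B=\{B\subseteq[n]:\chi_B\in X\}$. Since $X$ is $\Gamma$-invariant and $\gamma\chi_B=\chi_{\gamma B}$, this family is $\Gamma$-invariant, and it contains $O$. Define $i\sim j$ if every $B\in\mathcal B$ contains both or neither of $i,j$. This is an equivalence relation. It is $\Gamma$-invariant: if $i\sim j$ and $B\in\mathcal B$, then $\gamma^{-1}B\in\mathcal B$ contains both or neither of $i,j$, so $B$ contains both or neither of $\gamma(i),\gamma(j)$. It is not the universal relation, because $O\in\mathcal B$ separates some pair.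

**Step 5 (Case B1): $\sim$ is equality.** Here the purpose is to show that the naive line $e_1+kN\pi_U(e_1)$ works, because the sets in $\mathcal B$ separate points. Let $N\ge1$ be such that $N\pi_U$ has an integral matrix, and put $u=N\pi_U(e_1)\in\mathbb Z^n\cap U$. The vectors $\pi_U(e_i)$ form one $\Gamma$-orbit and span $U\neq0$, so none of them is $0$, and $u\ne0$. Let $z_k=e_1+ku\in L_1$. Then
$$\Gamma z_k=\{e_i+kN\pi_U(e_i):i\in[n]\}.$$
Let $x=\sum_i\mu_i\bigl(e_i+kN\pi_U(e_i)\bigr)$ be an integral convex combination. For $B\in\mathcal B$ we have $\chi_B\perp U$, so
$$\langle x,\chi_B\rangle=\sum_{i\in B}\mu_i\in\mathbb Z\cap[0,1]=\{0,1\}. \tag{2}$$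
So each $B\in\mathcal B$ contains either all or none of the set $S=\{i:\mu_i>0\}$. Any two elements of $S$ are thus $\sim$-equivalent, hence equal. So $\mu_i=1$ for one $i$, and $x\in\Gamma z_k$. All $z_k=e_1+ku$ are core points; take $y=e_1$.

(To see (2) at work, return to the grid, although it falls under Case A with our choice of $W$. There the rows and columns are members of $\mathcal B$, and they separate cells. An integral convex combination of the points $e_{ij}+9k\pi_U(e_{ij})$ has row sums $\sum_j\mu_{ij}$, which must be $0$ or $1$. So $\mu$ lives in one row, and likewise in one column.)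

**Step 6 (Case B2): $\sim$ is not equality.** The purpose is to conclude with Lemma 2. By transitivity the classes of $\sim$ have a common size $m$, and $1<m<n$ since $\sim$ is neither equality nor universal. They form a block system. Let $B$ be the class of $1$. As $m$ divides $n$, Lemma 2 with $j=k\frac nm$ shows that $e_1+k\frac nm\chi_B$ is a core point, and translation by $-k\mathbb 1$ shows that
$$e_1+k\Bigl(\frac nm\chi_B-\mathbb 1\Bigr)$$
is a core point for every $k\in\mathbb Z$. Take $y=e_1$ and $u=\frac nm\chi_B-\mathbb 1$. This $u$ is integral, $\sigma(u)=\frac nm\,m-n=0$, and $u\neq0$ because its entries outside $B$ are $-1$. This completes the proof of Proposition A, and of Theorem 1. $\square$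

In the square with $W=P$ and $U=Q$, the bad choice of Section 4, we have $X=\{(c,d,c,d)\}$. So $\mathcal B=\{\emptyset,\{1,3\},\{2,4\},[4]\}$, and we are in Case B2 with $m=2$. The line it produces is $e_1+k(1,-1,1,-1)$, the same as the one Case A gives for $W=Q$.

## 8. Units of orders, when $\mathbb 1^\perp$ is irreducible over $\mathbb Q$

We say that $\mathbb 1^\perp$ is *reducible over $\mathbb Q$* if it has a proper nonzero rational invariant subspace. Suppose it has none, but is reducible over $\mathbb R$. Theorem 1 invoked (c) in this case. We now give an argument that also places the core points in $L_1$.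

**Example ($C_5$).** Identify $\mathbb Z^5$ with $\mathbb Z[x]/(x^5-1)$, the generator of $C_5$ acting as multiplication by $x$, and $e_1$ with $1$. Let $A$ be multiplication by $x+x^4-1$. Expanding,
$$(x+x^4-1)(x^2+x^3-1)=x^3+x^4-x+x^6+x^7-x^4-x^2-x^3+1=1,$$
because $x^6=x$ and $x^7=x^2$. So $A\in GL_5(\mathbb Z)$, it commutes with $C_5$, and it preserves $\sigma$ because the coefficients of $x+x^4-1$ sum to $1$. Since $A$ is a bijection of $\mathbb Z^5$, it takes the lattice-free simplex $\operatorname{conv}\{e_1,\dots,e_5\}$ to the lattice-free polytope $\operatorname{conv}(C_5Ae_1)$. So all $A^ke_1$ are core points in $L_1$, starting with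
$$e_1,\qquad Ae_1=(-1,1,0,0,1),\qquad A^2e_1=(3,-2,1,1,-2).$$
They are pairwise different: $A$ has the real eigenvalue $2\cos(4\pi/5)-1<-1$, so it has infinite order, and a matrix commuting with $C_5$ is determined by its first column.

In general we need infinitely many such matrices. They come from the unit group of an order in a division algebra.

**Proposition B.** *Let $\Gamma$ be transitive. Suppose $\mathbb 1^\perp$ has no proper nonzero rational invariant subspace but is reducible over $\mathbb R$. Then $L_1$ contains infinitely many core points.*

*Proof.*

**Step 1: the order.** The purpose is to set up the ring whose units we want. Let $M=\mathbb Z^n\cap\mathbb 1^\perp$ and $D=\operatorname{End}_{\mathbb Q\Gamma}(M\otimes\mathbb Q)$. By hypothesis $M\otimes\mathbb Q=\mathbb Q^n\cap\mathbb 1^\perp$ is a simple $\mathbb Q\Gamma$-module, so by Schur's lemma $D$ is a finite-dimensional division algebra over $\mathbb Q$. Let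
$$\mathcal O=\{a\in D:aM\subseteq M\}.$$
This is a subring containing $1$. In a $\mathbb Z$-basis of $M$ it consists of the elements of $D$ with integral matrix. It is therefore discrete, and it spans $D$, since every $a\in D$ has a positive integer multiple with integral matrix. So its additive group is a lattice in $D_{\mathbb R}:=D\otimes\mathbb R$, of rank $d=\dim_{\mathbb Q}D$. Commuting with $\Gamma$ is a linear system with rational coefficients, so $D_{\mathbb R}=\operatorname{End}_{\mathbb R\Gamma}(\mathbb 1^\perp)$. As $\mathbb 1^\perp$ is reducible over $\mathbb R$, the orthogonal projection of $\mathbb 1^\perp$ onto a proper nonzero invariant subspace is an idempotent $e\in D_{\mathbb R}$ with $e\neq0,1$.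

Let $\mathrm N(a)$ be the determinant of left multiplication by $a$ on $D_{\mathbb R}$. It is multiplicative and continuous.

**Step 2: an unbounded group of norm one.** The purpose is to exhibit the room in which units must exist. Let $G=\{g\in D_{\mathbb R}:\mathrm N(g)=1\}$. We have $D_{\mathbb R}=eD_{\mathbb R}\oplus(1-e)D_{\mathbb R}$, with $\alpha=\dim eD_{\mathbb R}>0$ and $\beta=\dim(1-e)D_{\mathbb R}>0$. For $t>0$, left multiplication by $t^{\beta}e+t^{-\alpha}(1-e)$ is multiplication by $t^\beta$ on the first summand and by $t^{-\alpha}$ on the second. Its determinant is $t^{\beta\alpha-\alpha\beta}=1$. So these elements lie in $G$, and letting $t\to\infty$ shows that $G$ is unbounded.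

**Step 3: short elements.** The purpose is to attach to every $g\in G$ an element of $\mathcal O$ of bounded norm. Fix a vector space norm $\|\cdot\|$ on $D_{\mathbb R}$. For $g\in G$ left multiplication by $g$ has determinant $1$, so the lattice $g\mathcal O$ has the same covolume as $\mathcal O$. By Minkowski's theorem there is a constant $C$, independent of $g$, and an element $0\ne a_g\in\mathcal O$ with $\|ga_g\|\le C$. Since $\mathrm N$ is bounded on the ball of radius $C$,
$$|\mathrm N(a_g)|=|\mathrm N(g)\mathrm N(a_g)|=|\mathrm N(ga_g)|\le C'$$
with $C'$ independent of $g$. Moreover $\mathrm N(a_g)$ is a nonzero integer. It is an integer because left multiplication by $a_g$ preserves the lattice $\mathcal O$, and it is nonzero because $a_g$ is invertible in $D$.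

**Step 4: finitely many left ideals.** The purpose is to show that only finitely many left ideals $\mathcal Oa_g$ occur. Let $a=a_g$. The characteristic polynomial $T^d+c_{d-1}T^{d-1}+\dots+c_0$ of left multiplication by $a$ on $\mathcal O$ has integral coefficients, and $c_0=\pm\mathrm N(a)$. By Cayley–Hamilton, applied to the element $1$,
$$c_0=-(a^{d-1}+c_{d-1}a^{d-2}+\dots+c_1)\,a\in\mathcal Oa .$$
So $\mathrm N(a)\in\mathcal Oa$. Integers are central, so $\mathrm N(a)\mathcal O=\mathcal O\,\mathrm N(a)\subseteq\mathcal Oa\subseteq\mathcal O$. For each of the finitely many values of $\mathrm N(a)$, the quotient $\mathcal O/\mathrm N(a)\mathcal O$ is finite, so only finitely many subgroups lie between. Hence only finitely many left ideals occur.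

**Step 5: $\mathcal O^\times$ is infinite.** The purpose is to turn equal ideals into units. If $\mathcal Oa=\mathcal Ob$ with $a,b\ne0$, then $a=\varepsilon b$ and $b=\delta a$ with $\varepsilon,\delta\in\mathcal O$. So $a=\varepsilon\delta a$ and $b=\delta\varepsilon b$, and since $D$ is a division algebra, $\varepsilon\delta=\delta\varepsilon=1$. So $\varepsilon\in\mathcal O^\times$. Choose one generator $b$ for each ideal that occurs in Step 4. Then $a_g=\varepsilon_gb$ with $\varepsilon_g\in\mathcal O^\times$ and $b$ in a finite set independent of $g$. We have $g\varepsilon_g=(ga_g)b^{-1}$ with $\|ga_g\|\le C$. Right multiplication by each of the finitely many $b^{-1}$ is a bounded linear map, so $\|g\varepsilon_g\|\le C''$ with $C''$ independent of $g$. If $\mathcal O^\times$ were finite, then all $g=(g\varepsilon_g)\varepsilon_g^{-1}$ would be bounded, which contradicts Step 2. So $\mathcal O^\times$ is infinite.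

**Step 6: from units to integral matrices.** The purpose is to extend units of $\mathcal O$ from $\mathbb 1^\perp$ to $\mathbb R^n$ without losing integrality. (The lattice $\mathbb Z^n$ is larger than $\mathbb Z\mathbb 1\oplus M$, so this needs care.) The units acting trivially on the finite group $M/nM$ form the kernel of a homomorphism from $\mathcal O^\times$ to a finite group. So they form a subgroup of finite index, which is infinite. For such $\varepsilon$ let $A$ be the linear map with $A\mathbb 1=\mathbb 1$ and $A|_{\mathbb 1^\perp}=\varepsilon$. It commutes with $\Gamma$ and preserves $\sigma$. For $z\in\mathbb Z^n$ put $v=nz-\sigma(z)\mathbb 1\in M$. Then $\varepsilon v=v+nv'$ with $v'\in M$, so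
$$Az=\tfrac1n\bigl(\sigma(z)\mathbb 1+\varepsilon v\bigr)=\tfrac1n\bigl(\sigma(z)\mathbb 1+v\bigr)+v'=z+v'\in\mathbb Z^n .$$
The same holds for $\varepsilon^{-1}$, which yields $A^{-1}$. So $A\in GL_n(\mathbb Z)$.

**Step 7: the core points.** The purpose is to transport the standard simplex. An integral point of $\operatorname{conv}\{e_1,\dots,e_n\}$ has nonnegative integral entries with sum $1$, so it is some $e_i$. As $A$ commutes with $\Gamma$ and is a bijection of $\mathbb Z^n$,
$$\operatorname{conv}(\Gamma Ae_1)\cap\mathbb Z^n=A\bigl(\operatorname{conv}\{e_1,\dots,e_n\}\cap\mathbb Z^n\bigr)=A\{e_1,\dots,e_n\}=\Gamma Ae_1 .$$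
So $Ae_1\in L_1$ is a core point. Finally, $A\gamma e_1=\gamma Ae_1$ and $\Gamma$ is transitive, so $A$ is determined by $Ae_1$; and $\varepsilon$ is determined by $A$. Infinitely many $\varepsilon$ give infinitely many core points in $L_1$. $\square$

**Remark.** Proposition B can replace fact (c) in the proof of Theorem 1. If $\Gamma$ is not $2$-homogeneous, Cameron's lemma says that $\mathbb 1^\perp$ is reducible over $\mathbb R$, and then either Proposition A or Proposition B applies. So none of (a), (b), (c) is needed for Theorem 1. Apart from basic algebra, its proof rests only on Cameron's lemma and Minkowski's theorem.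

## 9. A trichotomy: which groups have whole lines of core points

Proposition A gives lines, Proposition B gives points that need not lie on a line. The next theorem says that this difference is real.

**Theorem 2.** *Let $\Gamma\le S_n$, $n\ge2$, be transitive. Exactly one of the following holds.*

* **(I)** *$\mathbb 1^\perp$ is irreducible over $\mathbb R$ ($\Gamma$ is $2$-homogeneous). There are finitely many core points up to translation.*
* **(II)** *$\mathbb 1^\perp$ has no proper nonzero rational invariant subspace but is reducible over $\mathbb R$. There are infinitely many core points in $L_1$. But for all $y,u\in\mathbb Z^n$ with $u\notin\mathbb R\mathbb 1$, only finitely many $k\in\mathbb Z$ make $y+ku$ a core point.*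
* **(III)** *$\mathbb 1^\perp$ has a proper nonzero rational invariant subspace. There are $y\in L_1$ and $0\ne u\in\mathbb Z^n\cap\mathbb 1^\perp$ such that $y+ku$ is a core point for every $k\in\mathbb Z$.*

*Consequently $\Gamma$ is $2$-homogeneous if and only if the layer $L_1$ alone contains only finitely many core points. Also, a progression $y+ku$ ($y,u\in\mathbb Z^n$, $u\notin\mathbb R\mathbb 1$) containing core points for infinitely many $k$ exists if and only if $\mathbb 1^\perp$ is reducible over $\mathbb Q$.*

*Proof.* The conditions on $\mathbb 1^\perp$ are exclusive and exhaustive. The claim in (I) is Cameron's lemma and fact (a), the claim in (III) is Proposition A, and the infinitude in (II) is Proposition B. There remains the finiteness on progressions. We prove it whenever $\mathbb 1^\perp$ has no proper nonzero rational invariant subspace, that is, in cases (I) and (II). Let $y,u\in\mathbb Z^n$ with $u\notin\mathbb R\mathbb 1$, and put $u'=\pi_{\mathbb 1^\perp}(u)\neq0$, $y'=\pi_{\mathbb 1^\perp}(y)$.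

**Step 1: a ball in $\operatorname{conv}(\Gamma u')$.** The purpose is to see that the orbit of $u'$ surrounds the origin. The vector $u'$ is rational, so the span of $\Gamma u'$ is a nonzero rational invariant subspace of $\mathbb 1^\perp$. Hence it equals $\mathbb 1^\perp$. The vector $\sum_\gamma\gamma u'\in\mathbb 1^\perp$ is $\Gamma$-fixed, so it lies in $\mathbb R\mathbb 1\cap\mathbb 1^\perp=0$. So $0$ is the barycenter of $\Gamma u'$, and it lies in the relative interior of $\operatorname{conv}(\Gamma u')$. The affine hull of $\Gamma u'$ contains $0$, so it is the linear span $\mathbb 1^\perp$. Thus $\operatorname{conv}(\Gamma u')$ contains a ball of $\mathbb 1^\perp$ of some radius $\rho>0$ about $0$, and so does $\operatorname{conv}(-\Gamma u')$.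

**Step 2: a large ball in $\operatorname{conv}(\Gamma(y+ku))$.** The purpose is to make the ball grow with $|k|$. Let $v\in\mathbb 1^\perp$ be a unit vector. Since $\rho v$ lies in both hulls of Step 1, there is $\gamma$ with $\langle v,\gamma u'\rangle\ge\rho$, and there is $\gamma$ with $\langle v,-\gamma u'\rangle\ge\rho$. Use the first if $k\ge0$ and the second if $k<0$. As $\langle v,\gamma y'\rangle\ge-\|y'\|$, we obtain
$$\max_\gamma\,\langle v,\gamma(y'+ku')\rangle\ \ge\ |k|\rho-\|y'\| . \tag{3}$$
Suppose $r:=|k|\rho-\|y'\|>0$. If some point $q\in\mathbb 1^\perp$ with $\|q\|<r$ were outside $\operatorname{conv}(\Gamma(y'+ku'))$, a separating hyperplane would give a unit vector $v\in\mathbb 1^\perp$ with $\max_\gamma\langle v,\gamma(y'+ku')\rangle\le\langle v,q\rangle<r$, against (3). As the polytope is closed, it contains the closed ball of radius $r$. Translating by $\frac sn\mathbb 1$, where $s=\sigma(y+ku)$, we see that $\operatorname{conv}(\Gamma(y+ku))$ contains the ball of radius $r$ about $\frac sn\mathbb 1$ in the hyperplane $\sigma=s$.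

**Step 3: an integral point inside.** The purpose is to contradict lattice-freeness. Round the $n$ equal coordinates of $\frac sn\mathbb 1$ up or down, as many of them up as the residue of $s$ modulo $n$ says. This gives a point of $L_s$ at distance at most $\sqrt n$ from $\frac sn\mathbb 1$. If $|k|\rho-\|y'\|>\sqrt n$, this integral point is in the relative interior of $\operatorname{conv}(\Gamma(y+ku))$, a polytope of dimension $n-1\ge1$. So it is not a vertex, while all points of $\Gamma(y+ku)$ are vertices. Hence $y+ku$ is not a core point. Only finitely many $k$ violate $|k|\rho-\|y'\|>\sqrt n$.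

**Step 4: the two consequences.** The purpose is to read off the final statements. In case (I) there are finitely many core points up to translation, and points of $L_1$ are pairwise inequivalent, so $L_1$ contains finitely many. In cases (II) and (III) it contains infinitely many. As for progressions, in case (III) the line of Proposition A is one, since $0\ne u\in\mathbb 1^\perp$ gives $u\notin\mathbb R\mathbb 1$. In cases (I) and (II) Step 3 excludes them. $\square$

For $C_5$, for example, we are in case (II): the points $A^ke_1$ of Section 8 are infinitely many core points in $L_1$, and no line with direction outside $\mathbb R\mathbb 1$ contains infinitely many core points of the form $y+ku$.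

## 10. Other layers: the square in $L_2$

The layer $L_1$ is used throughout. It cannot be replaced by an arbitrary layer. If $n\mid s$, then for $x\in L_s$ the barycenter of $\Gamma x$ is the integral point $\frac sn\mathbb 1$. If $x$ is a core point, then $\frac sn\mathbb 1\in\Gamma x$, and so $x=\frac sn\mathbb 1$. This point is a core point, so it is the only one in $L_s$. Layers with $n\nmid s$ can fail too.

**Proposition 3.** *Let $\Gamma\le S_4$ be the stabilizer of the partition $\{\{1,3\},\{2,4\}\}$ (dihedral of order $8$, transitive, not $2$-homogeneous). Every core point in $L_2$ lies in $\Gamma(1,1,0,0)\cup\Gamma(1,0,1,0)$. In contrast, $L_1$ contains infinitely many core points.*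

*Proof.* The last statement is Theorem 2 (III), or the explicit family of Section 3. Let $x\in L_2$ be a core point, and put $p=x_1+x_3$, $q=x_2+x_4$. Then $p+q=2$, so $p$ and $q$ have the same parity.

**Step 1: a rectangle in the orbit polytope.** The purpose is to produce many candidate points. The swaps $(1\,3)$ and $(2\,4)$ are in $\Gamma$. The images of $x$ under the group they generate are the corners of a (possibly degenerate) rectangle. So $\operatorname{conv}(\Gamma x)$ contains all points
$$\Bigl(\frac p2+a,\ \frac q2+b,\ \frac p2-a,\ \frac q2-b\Bigr),\qquad |a|\le\tfrac12|x_1-x_3|,\quad |b|\le\tfrac12|x_2-x_4| .$$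

**Step 2: $p,q$ odd.** The purpose is to find $(1,1,0,0)$ in the polytope. Here $x_1-x_3$ and $x_2-x_4$ are odd, so $a=b=\frac12$ is allowed. The image of the resulting point under $(1\,2)(3\,4)\in\Gamma$ exchanges its first two and its last two coordinates. The midpoint of the two has first and second coordinates $\frac{p+q}4+\frac12=1$ and third and fourth coordinates $\frac{p+q}4-\frac12=0$. So $(1,1,0,0)\in\operatorname{conv}(\Gamma x)$. As $x$ is a core point, $(1,1,0,0)\in\Gamma x$, that is, $x\in\Gamma(1,1,0,0)$.

**Step 3: $p,q$ even.** The purpose is to find $(1,0,1,0)$ in the polytope. Put $c=\frac p2\in\mathbb Z$; then $\frac q2=1-c$. Taking $a=b=0$ gives the integral point $(c,1-c,c,1-c)$ of $\operatorname{conv}(\Gamma x)$, so $x$ is in its orbit. The image of this point under $(1\,2)(3\,4)$ is $(1-c,c,1-c,c)$. Since $c$ is an integer, either $c\ge1$ and $1-c\le0$, or $c\le0$ and $1-c\ge1$. In both cases $1$ lies between $c$ and $1-c$. All points of the segment joining the two points have the form $(t,1-t,t,1-t)$ with $t$ between $c$ and $1-c$, and $t=1$ gives $(1,0,1,0)$. As $x$ is a core point, $x\in\Gamma(1,0,1,0)$. $\square$
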